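# Which relation algebra reducts have the finite representation property?

## 1. Reducts without composition: cutting down to finitely many points

A set of binary relations can be equipped with operations such as union, intersection, complement, converse and composition. If we are given a *finite* abstract structure and told that it is such an algebra of relations over some base set, possibly infinite, can we always realize it over a finite base set? The answer depends on which operations we keep. We fix the terms, settle the easiest case, and then see what breaks.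

Let $\Sigma_{RA}=\{+,\cdot,-,0,1,1',\smile,;\}$, the signature of Relation Algebras: join, meet, negation, the constants $0$ and $1$, the identity constant $1'$, converse, and composition. A *reduct language* is a subset $S\subseteq\Sigma_{RA}$.

**Definition (representation).** A representation of an $S$-structure $\mathcal A$ is an isomorphism of $\mathcal A$ onto an $S$-algebra of binary relations over a base set $X$. All relations lie inside a unit relation $W\subseteq X\times X$, which is an equivalence relation on $X$, and the operations in $S$ are interpreted as follows: $+$ and $\cdot$ are union and intersection; $-R=W\setminus R$; $0=\emptyset$ and $1=W$; $1'=\{(x,x):x\in X\}$; $R^\smile=\{(y,x):(x,y)\in R\}$; and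
$$R;T=\{(x,z):\exists y\ ((x,y)\in R\text{ and }(y,z)\in T)\}.$$

Complement is relative to $W$. For instance, if $X=\{1,2,3\}$, the classes of $W$ are $\{1,2\}$ and $\{3\}$, and $R=\{(1,2)\}$, then $-R=\{(1,1),(2,1),(2,2),(3,3)\}$.

**Definition (FRP).** $R(S)$ is the class of $S$-structures that have a representation. $S$ has the *Finite Representation Property* (FRP) if every finite structure in $R(S)$ has a representation over a finite base set.

Only the symbols of $S$ are constrained. If $0\notin S$, an element that is the empty relation in one representation may be a nonempty relation in another; if $1'\notin S$, an element that is the identity in one representation may be something else in another. Below this matters all the time.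

Now the easy case: no composition.

**Proposition.** If $;\notin S$, the FRP holds for $S$.

**Proof.** The aim is to keep only enough points to tell the elements apart. Let $\varphi$ represent a finite $S$-structure $\mathcal B$ over $(X,W)$. If $X=\emptyset$ there is nothing to do. For each pair $a\neq b$ in $\mathcal B$ pick a pair of points in the symmetric difference $\varphi(a)\triangle\varphi(b)$, which is nonempty because $\varphi$ is injective. Let $Y\subseteq X$ be the finite set of all coordinates of these pairs; if $\mathcal B$ has only one element, let $Y$ consist of one point of $X$. Put $\psi(a)=\varphi(a)\cap Y^2$, with unit $W\cap Y^2$, an equivalence relation on $Y$.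

Restriction to $Y$ commutes with union, intersection and converse. It commutes with relative complement, since $(W\setminus R)\cap Y^2=(W\cap Y^2)\setminus(R\cap Y^2)$. It takes $\emptyset$, $W$ and the identity of $X$ to $\emptyset$, $W\cap Y^2$ and the identity of $Y$. So $\psi$ preserves all operations of $S$. It is injective by the choice of $Y$. $\square$

What changes when $;\in S$? Membership of $(x,z)$ in $R;T$ depends on a witness $y$, and the restriction may throw $y$ away. Take $<$ on $\mathbb Q$. It is transitive and dense, so $<\,;\,<$ equals $<$. Restricted to $\{0,1\}$, it is the relation $\{(0,1)\}$, whose square is empty. If we add back a witness, the new pairs need witnesses too, and so on. So with composition the question becomes a real one.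

## 2. A conjectured criterion, and what is true

The question here is a conjecture taken from Jaš Šemrl, "Finite Representation Property for Relation Algebra Reducts", arXiv:2111.01213 (2021):

*The FRP fails for a Relation Algebra reduct $S$ if and only if $S$ contains both $;$ and $-$, or both $;$ and $\cdot$.*

The conjecture is false: the implication from left to right fails, already for $S=\{+,;\}$. The implication from right to left is true.

**Theorem 1.** There is a finite set $\mathcal A$ of binary relations on a countable set $X$, containing $\emptyset$, $1'$ and $W=X\times X$ and closed under $+,;,\smile$, such that the $\{+,;\}$-reduct of $\mathcal A$ has no representation over a finite base. Hence the FRP fails for every $S$ with $\{+,;\}\subseteq S\subseteq\{+,;,\smile,0,1,1'\}$.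

**Theorem 2.** Let $S\subseteq\Sigma_{RA}$.

- (a) If $;\in S$ and $S\cap\{+,\cdot,-\}\neq\emptyset$, the FRP fails for $S$.
- (b) If $;\notin S$, the FRP holds for $S$.
- (c) If $\{;\}\subseteq S\subseteq\{;,0,1,1'\}$, the FRP holds for $S$.

Part (b) is the Proposition above. The only signatures that Theorem 2 does not cover are those with $;\in S$, $\smile\,\in S$ and none of $+,\cdot,-$, that is, the eight signatures $\{;,\smile\}\subseteq S\subseteq\{;,\smile,0,1,1'\}$. These notes do not decide them. For every other $S$, the FRP fails if and only if $S$ contains $;$ and at least one of $+,\cdot,-$. In particular the classification is complete for all $S\not\ni\smile$.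

The word "Hence" in Theorem 1 is justified as follows. The set $\mathcal A$, with the operations of $S$, lies in $R(S)$. A finite representation of it would in particular be a finite representation of its $\{+,;\}$-reduct.

From now on composition is written as juxtaposition: $RT$ means $R;T$.

## 3. The rational order, with meet or with negation

We begin with the part of Theorem 2(a) in which $S$ contains $\cdot$ or $-$. The example is the one that just defeated restriction.

Write $\ell,e,g$ for the relations $<,=,>$ on $\mathbb Q$, and let $\mathfrak P$ be the set of the eight unions of subsets of $\{\ell,e,g\}$, with $W=\mathbb Q^2$. Then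
$$\ell\ell=\ell,\qquad gg=g,\qquad \ell g=g\ell=1,\qquad e\text{ is a two-sided unit}. \tag{1}$$
Here $\ell g=1$ because any two rationals have a common strict upper bound, and $g\ell=1$ because they have a common strict lower bound. So $\mathfrak P$ is closed under all operations of $\Sigma_{RA}$, and its $S$-reduct lies in $R(S)$ for every $S$. We write $0$ and $1$ for the elements $\emptyset$ and $\mathbb Q^2$ of $\mathfrak P$, whether or not these constants belong to $S$.

**Composition and meet.** Let $\{;,\cdot\}\subseteq S$, and suppose that $\varphi$ represents the $S$-reduct of $\mathfrak P$ over a finite base $Z$. If we knew that $\varphi(e)$ is the identity and $\varphi(0)=\emptyset$, the proof would be one line: $\ell=\ell^m$ with $m$ large gives a long path, a point on it repeats, and this point carries a loop in $\varphi(\ell)\cap\varphi(e)=\varphi(\ell\cdot e)=\varphi(0)$. Since $0$ and $1'$ need not be in $S$, we weave $e$ into the path and carry $\varphi(0)$ along.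

First, $\varphi(0)=\varphi(0\cdot\ell)=\varphi(0)\cap\varphi(\ell)\subseteq\varphi(\ell)$. By injectivity there is $(x,y)\in\varphi(\ell)\setminus\varphi(0)$. Let $m>|Z|^2$. By (1), $\ell=\ell(e\ell)^m$, so there are points
$$x=p_0\xrightarrow{\ell}q_0\xrightarrow{e}p_1\xrightarrow{\ell}q_1\xrightarrow{e}\cdots\xrightarrow{e}p_m\xrightarrow{\ell}q_m=y,$$
where $p\xrightarrow{c}q$ means $(p,q)\in\varphi(c)$. For $i\le j$, the part of the path from $p_i$ to $q_j$ shows $(p_i,q_j)\in\varphi(\ell(e\ell)^{j-i})=\varphi(\ell)$. There are $m>|Z|^2$ pairs $(q_i,p_{i+1})$ with $0\le i<m$, so $(q_i,p_{i+1})=(q_j,p_{j+1})$ for some $i<j<m$. The part of the path from $p_{i+1}$ to $q_j=q_i$ gives $p_{i+1}\xrightarrow{\ell}q_i$. Therefore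
$$q_i\xrightarrow{e}p_{i+1}\xrightarrow{\ell}q_i\xrightarrow{e}p_{i+1},$$
and $(q_i,p_{i+1})\in\varphi(e\ell e)=\varphi(\ell)$. This pair is also in $\varphi(e)$, so it is in $\varphi(\ell)\cap\varphi(e)=\varphi(\ell\cdot e)=\varphi(0)$. Finally $(x,q_i)\in\varphi(\ell)$ and $(p_{i+1},y)\in\varphi(\ell)$, so $(x,y)\in\varphi(\ell0\ell)=\varphi(0)$, a contradiction.

**Terminal points.** The negation case, and later the main proof, use a fact about finite sets. A relation $\rho$ on $B$ is *serial* if every $w\in B$ has some $z\in B$ with $w\,\rho\,z$. Call $t\in B$ *terminal* if for all $t'\in B$, $t\,\rho\,t'$ implies $t'\,\rho\,t$. For $\rho=\{(1,2),(1,3),(2,2),(3,3)\}$ on $\{1,2,3\}$, which is transitive and serial, the terminal points are $2$ and $3$; the point $1$ is not terminal since $1\,\rho\,2$ but not $2\,\rho\,1$. On the infinite set $\mathbb Q$ the transitive serial relation $<$ has no terminal point, so finiteness will matter.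

**Lemma 3.** Let $\rho$ be a transitive serial relation on a finite nonempty set $B$, and let $T$ be its set of terminal points. (i) Every $w\in B$ has some $t\in T$ with $w\,\rho\,t$. (ii) If $t\in T$ and $t\,\rho\,t'$, then $t'\in T$; and $\rho$ is an equivalence relation on $T$.

**Proof.** (i) Put $f(w)=\{z\in B:w\,\rho\,z\}$, which is nonempty by seriality. Choose $z\in f(w)$ with $|f(z)|$ minimal. If $z'\in f(z)$, then by transitivity $z'\in f(w)$ and $f(z')\subseteq f(z)$, so $f(z')=f(z)$ by minimality. Take any $t\in f(z)$. Then $w\,\rho\,t$, and $f(t)=f(z)$. If $t'\in f(t)=f(z)$, then $f(t')=f(z)\ni t$, so $t'\,\rho\,t$. Thus $t\in T$.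

(ii) Let $t\in T$ and $t\,\rho\,t'$. If $t'\,\rho\,t''$, then $t\,\rho\,t''$, so $t''\,\rho\,t$ by terminality, and $t\,\rho\,t'$ gives $t''\,\rho\,t'$. So $t'\in T$. On $T$ the relation is symmetric by the definition of terminal. It is reflexive: given $t\in T$, take $t'$ with $t\,\rho\,t'$; then $t'\,\rho\,t$, so $t\,\rho\,t$. $\square$

**Composition and negation.** Let $\{;,-\}\subseteq S$, and suppose $\varphi$ represents the $S$-reduct of $\mathfrak P$ over a finite base $Z$ with unit $W$. Since $1=-0$, we have $\varphi(1)=W\setminus\varphi(0)$.

We first show $\varphi(0)=\emptyset$. Suppose $(x,y)\in\varphi(0)$, and let $K$ be the $W$-class of $x$, which contains $y$. Every pair of $K^2$ lies in $W=\varphi(0)\cup\varphi(1)$. Let $(p,q)\in K^2$. Then $(p,x)\in\varphi(c)$ and $(y,q)\in\varphi(d)$ for some $c,d\in\{0,1\}$, so $(p,q)\in\varphi(c0d)=\varphi(0)$. Hence $K^2\subseteq\varphi(0)$ and $\varphi(1)\cap K^2=\emptyset$. But $0=01$, so $(x,y)\in\varphi(0)\varphi(1)$, which requires $z$ with $(x,z)\in\varphi(0)\subseteq W$ and $(z,y)\in\varphi(1)$; here $z\in K$, a contradiction. So $\varphi(0)=\emptyset$ and $\varphi(1)=W$.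

Now put $\Lambda=\varphi(\ell)$ and $\Lambda^c=W\setminus\Lambda=\varphi(-\ell)$. In $\mathfrak P$ the element $-\ell$ is $\geq$, so $\ell\ell=\ell$, $(-\ell)(-\ell)=-\ell$ and $\ell(-\ell)=1$. Thus $\Lambda$ and $\Lambda^c$ are both transitive, and $\Lambda\Lambda^c=W$ contains every $(z,z)$. So every $z$ has some $w$ with $z\,\Lambda\,w\,\Lambda^c\,z$: the relation $\Lambda$ is serial and every point has a $\Lambda^c$-predecessor. Since $\varphi$ is injective on eight elements, $Z\neq\emptyset$. By Lemma 3 there is a $\Lambda$-terminal point $z$, and $z\,\Lambda\,z$. Choose $w$ with $w\,\Lambda^c\,z$. If $z\,\Lambda\,w$, then $w\,\Lambda\,z$ by terminality, which contradicts $w\,\Lambda^c\,z$. As $(z,w)\in W$, we get $z\,\Lambda^c\,w\,\Lambda^c\,z$, so $z\,\Lambda^c\,z$, which contradicts $z\,\Lambda\,z$.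

So the FRP fails whenever $S$ contains $;$ together with $\cdot$ or $-$. This is the right-to-left half of the conjecture. For Theorem 2(a) it remains to treat $;,+\in S$ and $\cdot,-\notin S$, and this is exactly the range of signatures in Theorem 1.

## 4. With union only, the rational order fits on three points

The sensible next attempt is to run the same algebra $\mathfrak P$ through $\{+,;\}$. It cannot work. Let $Z=\{-\infty,0,+\infty\}$ and send $\ell,e,g$ to
$$A=\{(-\infty,-\infty),(-\infty,0),(-\infty,+\infty),(0,+\infty),(+\infty,+\infty)\},\qquad \mathrm{id}_Z,\qquad A^\smile,$$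
and unions to unions. We check (1).

- $A$ is transitive, and each of its pairs factors through a loop at $-\infty$ or at $+\infty$, so $AA=A$ and $A^\smile A^\smile=A^\smile$.
- Every point is $A$-related to $+\infty$, so $AA^\smile=Z^2$. The point $-\infty$ is $A$-related to every point, so $A^\smile A=Z^2$. Also $A\cup\mathrm{id}_Z\cup A^\smile=Z^2$.
- The pair $(-\infty,0)$ lies only in $A$, the pair $(0,0)$ only in $\mathrm{id}_Z$, and $(0,-\infty)$ only in $A^\smile$. So the eight unions are distinct.

Hence this is a representation of the reduct of $\mathfrak P$ to $\{+,;,\smile,0,1,1'\}$ over three points.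

It also shows exactly where the proofs of Section 3 stop. The loops at $\pm\infty$ lie in the images of both $\ell$ and $e$. With meet in the signature, such a pair would have to be in the image of $0$; with negation, the image of $-\ell$ would have to avoid it. With $+$ and $;$ alone, nothing forbids it. A finite base always produces loops on long paths, and the language $\{+,;\}$ cannot forbid a loop by naming the intersection of two elements. A counterexample needs a different kind of contradiction.

## 5. A doubling, spread over many components

Finite sets cannot be doubled: if a finite set $T$ is the disjoint union of two sets, each in bijection with $T$, then $|T|=2|T|$, so $T=\emptyset$. We want an algebra over an infinite base that expresses such a doubling, in a way that survives as a count when only $+$ and $;$ are preserved.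

The obvious version is finite on no account. Take $\mathbb N$ with the two injections $f_1(v)=2v$ and $f_2(v)=2v+1$, whose ranges partition $\mathbb N$. The powers of $f_1$ are $v\mapsto 2^kv$, all distinct, so any set of relations containing $f_1$ and closed under composition is infinite.

To stay finite, a composite of two steps should contain no information. So we take infinitely many copies of $\mathbb N$, the *components*. From each component to each component we use a doubling of its own, and we arrange these doublings to be so independent of one another that a composite of two steps is the full relation. The price is noise: a relation that should be "stay at the same point" becomes "stay at the same point, or go anywhere in another component". If $e$ is the identity and $u$ is the relation "different components", the law "step $a$ followed by its reverse is the identity" becomes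
$$s_a\,s_a^\smile=e\cup u .$$

The join is now an asset: the signature has $+$, so the law $\varphi(s_a)\varphi(s_a^\smile)=\varphi(e)\cup\varphi(u)$ is kept. And the noise can be removed. Let $\kappa$ be "same component". Then $\kappa u\kappa=u$. By injectivity there is a pair $(x,y)\in\varphi(\kappa)\setminus\varphi(u)$. If $x\xrightarrow{\kappa}z$ and $z'\xrightarrow{\kappa}y$, then $z\xrightarrow{u}z'$ is impossible, since it would put $(x,y)$ in $\varphi(\kappa u\kappa)=\varphi(u)$. So between $x$ and $y$ the laws hold without noise. What is left there is a doubling, up to the relation $\varphi(e)$, which need not be the identity, or even symmetric; Lemma 3 will take care of that. We now carry this out.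

## 6. Independent doublings

Let $I=V=\mathbb N$ and $X=I\times V$; the component of $(i,v)$ is $\{i\}\times V$. For all $i,j\in I$ we need a bijection $\sigma_{ij}:V\times\{1,2\}\to V$. Given these, put $V^a_{ij}=\sigma_{ij}(V\times\{a\})$, so that $V=V^1_{ij}\sqcup V^2_{ij}$.

**Lemma 4.** The $\sigma_{ij}$ can be chosen so that, for all $i,i',l\in I$, all $v,v',w,w',y\in V$ and all $a,b\in\{1,2\}$:

- (P1) there is $j\neq i$ with $y\in V^a_{jl}$;
- (P2) there is $j$ with $\sigma_{jl}(\sigma_{ij}(v,a),b)=y$;
- (P3) if $i\neq i'$, there is $j$ with $\sigma_{ij}(v,a)=\sigma_{i'j}(v',b)$;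
- (P4) if $i\neq i'$, there are $j,p$ with $\sigma_{ji}(p,a)=w$ and $\sigma_{ji'}(p,b)=w'$;
- (P5) if $w\neq w'$, there are $j,p$ with $\sigma_{ji}(p,1)=w$ and $\sigma_{ji}(p,2)=w'$;
- (P6) there is $j$ with $w,w'\in V^a_{ji}$.

**Proof.** The idea is to serve each requirement through a component index $j$ reserved for it, so that requirements never interfere. Call a condition together with values of its parameters a task. There are countably many tasks; enumerate them, and inductively give each task $\tau$ an index $j_\tau$ larger than all component indices occurring in $\tau$ and larger than all $j$'s chosen before. With $j=j_\tau$, the task imposes: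

- (P1): $\sigma_{jl}(0,a)=y$.
- (P2): $\sigma_{ij}(v,a)=0$ and $\sigma_{jl}(0,b)=y$.
- (P3): $\sigma_{ij}(v,a)=0$ and $\sigma_{i'j}(v',b)=0$.
- (P4): $\sigma_{ji}(0,a)=w$ and $\sigma_{ji'}(0,b)=w'$.
- (P5): $\sigma_{ji}(0,1)=w$ and $\sigma_{ji}(0,2)=w'$.
- (P6): $\sigma_{ji}(0,a)=w$, and also $\sigma_{ji}(1,a)=w'$ if $w\neq w'$.

Each list does what its task asks (in (P1), $j\neq i$ because $j>i$). A task constrains only pairs $(k,l)$ in which one entry is $j_\tau$ and the other is a smaller index occurring in $\tau$. So an ordered pair $(k,l)$ with $k\neq l$ is constrained only by the task, if there is one, with $j_\tau=\max(k,l)$. In (P2), (P3) and (P4) the two constraints concern two different ordered pairs. In (P5) and (P6) two distinct arguments get two distinct values. So each $\sigma_{kl}$ with $k\neq l$ is prescribed at most on a finite set, injectively. A finite partial injection between countably infinite sets extends to a bijection, because the two complements are again countably infinite. Pairs $(k,k)$ are unconstrained; one may take $\sigma_{kk}(v,a)=2v+a-1$. $\square$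

## 7. Twelve relations and their composition table

Fix such $\sigma_{ij}$ and write $1=X\times X$. For $a\in\{1,2\}$ define relations on $X$:

- $e$ is the identity and $n=1\setminus e$;
- $\kappa=\{((i,v),(i,v')):i\in I,\ v,v'\in V\}$ and $u=1\setminus\kappa$;
- $s_a=\{((i,v),(j,\sigma_{ij}(v,a))):i,j\in I,\ v\in V\}$ and $t_a=s_a^\smile$;
- $h_a=\{((i,v),(j,w)):i,j\in I,\ v\in V,\ w\in V^a_{ij}\}$ and $h_a'=h_a^\smile$.

So a point has exactly one $s_a$-successor in each component, while $h_a$ records only that the target is of type $a$ as seen from the component of the source. Let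
$$\Gamma=\{e,\kappa,u,n,s_1,s_2,h_1,h_2,t_1,t_2,h_1',h_2'\},$$
and let $\mathcal A$ be the set of all unions of subsets of $\Gamma$. It has at most $2^{12}$ elements, contains $\emptyset$, $1'=e$ and $1=\kappa\cup u$, and is closed under $+$ and $\smile$.

**Lemma 5.** $\mathcal A$ is closed under composition.

**Proof.** Composition distributes over unions, so it is enough to compute products of members of $\Gamma$. Products with $e$ are trivial. Every $g\in\Gamma$ has full domain and full range (for the range of $s_a$, and so of $h_a\supseteq s_a$, use (P6)), so $g1=1g=1$.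

**Products of $\kappa,u,n$.** Clearly $\kappa\kappa=\kappa$ and $\kappa u=u\kappa=u$, and $uu=1$ because there are at least three components. As $n\supseteq u$, also $nn=nu=un=1$. Next, $n\kappa=1$: it contains $u\kappa=u$, and $(i,v)$ is related to $(i,v')$ through any $(i,v'')$ with $v''\neq v$. By converse $\kappa n=1$.

**Products of $\kappa,u,n$ with $s_a$.** From $(i,v)$, the relation $\kappa$ reaches every $(i,v'')$, and then $s_a$ reaches $(j,w)$ for every $j$ and every $w\in V^a_{ij}$. So
$$\kappa s_a=h_a. \tag{2}$$
Condition (P1) says $us_a=1$: to get from $(i,v)$ to $(l,y)$, choose $j\neq i$ with $y\in V^a_{jl}$. Hence $ns_a=1$. Each point has an $s_a$-successor in every component, so $s_a\kappa=1$ and $s_au=1$, hence $s_an=1$. Also $h_1\cup h_2=1$ because $V=V^1_{ij}\sqcup V^2_{ij}$.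

**Products of $\kappa,u,n$ with $h_a$.** By (2), $\kappa h_a=\kappa\kappa s_a=h_a$, $uh_a=u\kappa s_a=us_a=1$ and $nh_a=n\kappa s_a=1s_a=1$. In the other order, $h_a\kappa=\kappa s_a\kappa=\kappa1=1$, and in the same way $h_au=h_an=\kappa1=1$.

**Two steps forward.** Condition (P2) says $s_as_b=1$. Hence $s_ah_b=s_a\kappa s_b=1s_b=1$, $h_as_b=\kappa s_as_b=\kappa1=1$, and $h_ah_b=\kappa s_a\kappa s_b=\kappa1=1$.

**Forward, then backward.** The relation $s_at_b$ relates $(i,v)$ to $(i',v')$ if and only if $\sigma_{ij}(v,a)=\sigma_{i'j}(v',b)$ for some $j$. If $i\neq i'$ this always holds, by (P3). If $i=i'$ it holds if and only if $(v,a)=(v',b)$, since $\sigma_{ij}$ is injective. So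
$$s_at_a=e\cup u,\qquad s_at_b=u\quad(a\neq b). \tag{3}$$
Now $h_b'=t_b\kappa$ by (2), so $s_ah_b'=s_at_b\kappa$, $h_at_b=\kappa s_at_b$ and $h_ah_b'=\kappa s_at_b\kappa$. If $a=b$ all three are $1$, because $(e\cup u)\kappa=\kappa\cup u=1$ and similarly for the others. If $a\neq b$ all three are $u$.

**Backward, then forward.** The relation $t_as_b$ relates $(i,w)$ to $(i',w')$ if and only if there are $j,p$ with $\sigma_{ji}(p,a)=w$ and $\sigma_{ji'}(p,b)=w'$. If $i\neq i'$ this always holds, by (P4). Let $i=i'$. If $a=b$ it forces $w=w'$, and each pair with $w=w'$ occurs, by (P6). If $a\neq b$ it forces $w\neq w'$ because $V^1_{ji}\cap V^2_{ji}=\emptyset$, and each pair with $w\neq w'$ occurs, by (P5) (with $w,w'$ interchanged when $a=2$, $b=1$). So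
$$t_as_a=e\cup u,\qquad t_as_b=n\quad(a\neq b). \tag{4}$$
By (2), $t_ah_b=h_a's_b=h_a'h_b=t_a\kappa s_b$. This relates $(i,w)$ to $(i',w')$ if and only if there is $j$ with $w\in V^a_{ji}$ and $w'\in V^b_{ji'}$. For $a=b$ it is $1$, by (P4) across components and (P6) within one. For $a\neq b$ it is $n$: across components by (P4); within a component, disjointness of $V^1_{ji}$ and $V^2_{ji}$ forces $w\neq w'$, and (P5) gives every such pair.

**The rest.** What remains is $\{\kappa,u,n\}$ against $\{t_a,h_a'\}$ in either order, and $\{t_a,h'_a\}$ against itself. These are converses of products already computed; for example $t_a\kappa=(\kappa s_a)^\smile=h_a'$ and $\kappa t_a=(s_a\kappa)^\smile=1$. All results lie in $\mathcal A$. $\square$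

So $\mathcal A$, over the base $X$ with unit $X\times X$, is a finite member of $R(S)$ for every $S\subseteq\{+,;,\smile,0,1,1'\}$.

## 8. Counting terminal classes: no finite representation

Suppose that $\varphi$ is a representation of the $\{+,;\}$-reduct of $\mathcal A$ over a finite base $Z$. We derive a contradiction; this proves Theorem 1 and completes Theorem 2(a).

Write $z\xrightarrow{c}w$ for $(z,w)\in\varphi(c)$. The map $\varphi$ preserves $+$, hence also $\leq$, since $c\le d$ means $c+d=d$. It preserves composition. Nothing else is assumed: $\varphi(e)$ need not be the identity, and $\varphi(t_a)$ need not be the converse of $\varphi(s_a)$. From Section 7 we use: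

- (F1) $\kappa\kappa=\kappa$, $\kappa u\kappa=u$, and $e$ is a two-sided unit of $\mathcal A$;
- (F2) $\kappa\leq s_a\kappa$ and $\kappa\leq\kappa t_a$ (both right-hand sides are $1$); $\kappa\le h_1+h_2$ and $\kappa\le h_1'+h_2'$;
- (F3) $h_a=\kappa s_a$ and $h_a'=t_a\kappa$;
- (F4) $s_at_a=t_as_a=e+u$, and $s_at_b=u$ for $a\neq b$.

**Step 0. A region without noise.** The purpose is to find points among which $u$ cannot occur. Since $\kappa\not\leq u$, we have $\kappa+u\neq u$, and injectivity gives $(x,y)\in\varphi(\kappa)\setminus\varphi(u)$. Put
$$L=\{z:x\xrightarrow{\kappa}z\},\qquad R=\{z:z\xrightarrow{\kappa}y\},\qquad B=L\cap R.$$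
By $\kappa=\kappa\kappa$, the set $B$ is nonempty. Moreover:

(N) *If $z\in L$ and $z'\in R$, then not $z\xrightarrow{u}z'$. If $z\in L$, $z'\in R$ and $z\xrightarrow{e+u}z'$, then $z\xrightarrow{e}z'$ and $z,z'\in B$.*

Indeed $x\xrightarrow{\kappa}z\xrightarrow{u}z'\xrightarrow{\kappa}y$ would give $(x,y)\in\varphi(\kappa u\kappa)=\varphi(u)$. For the second part, $\varphi(e+u)=\varphi(e)\cup\varphi(u)$, so $z\xrightarrow{e}z'$. Then $x\xrightarrow{\kappa}z\xrightarrow{e}z'$ and $\kappa e=\kappa$ give $z'\in L$, and $z\xrightarrow{e}z'\xrightarrow{\kappa}y$ and $e\kappa=\kappa$ give $z\in R$.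

To see what the argument will count, look for a moment at the given infinite representation, that is, $X$ itself, with $x,y$ in component $i$. Then $L=R=B=\{i\}\times V$, the relation $e$ is equality, and on $B$ the relation $s_a$ is the map $v\mapsto\sigma_{ii}(v,a)$. The component is doubled, which is harmless because it is infinite.

**Step 1. Steps $s_a$ can be taken inside $B$.** *If $z\in B$ and $a\in\{1,2\}$, there is $w'\in B$ with $z\xrightarrow{s_a}w'$.* From $x\xrightarrow{\kappa}z$ and $\kappa\leq\kappa t_a$ we get $w\in L$ with $w\xrightarrow{t_a}z$. From $z\xrightarrow{\kappa}y$ and $\kappa\leq s_a\kappa$ we get $w'\in R$ with $z\xrightarrow{s_a}w'$. Then $w\xrightarrow{t_as_a}w'$, that is, $w\xrightarrow{e+u}w'$, and (N) gives $w'\in B$.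

**Step 2. Every point of $B$ has one color.** The purpose is to recover the partition $V=V^1\sqcup V^2$ inside $B$. Let $w\in B$. As $x\xrightarrow{\kappa}w$ and $\kappa\leq h_1+h_2$, we have $x\xrightarrow{h_a}w$ for some $a$. As $w\xrightarrow{\kappa}y$ and $\kappa\le h_1'+h_2'$, we have $w\xrightarrow{h_b'}y$ for some $b$. Take *any* such $a$ and $b$. By (F3) there are $z\in L$ with $z\xrightarrow{s_a}w$ and $z'\in R$ with $w\xrightarrow{t_b}z'$. Then $z\xrightarrow{s_at_b}z'$. If $a\neq b$, this says $z\xrightarrow{u}z'$, which contradicts (N). So every $a$ with $x\xrightarrow{h_a}w$ equals every $b$ with $w\xrightarrow{h_b'}y$. Both kinds exist, so there is a unique $a$ with $x\xrightarrow{h_a}w$; call it $\mathrm{col}(w)$. With $a=b$ we have $z\xrightarrow{e+u}z'$, so $z'\in B$ by (N). We record: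

- (2.1) if $w\in B$ and $\mathrm{col}(w)=a$, there is $z'\in B$ with $w\xrightarrow{t_a}z'$;
- (2.2) if $w,w'\in B$ and $w\xrightarrow{e}w'$, then $\mathrm{col}(w)=\mathrm{col}(w')$, because $x\xrightarrow{h_a}w\xrightarrow{e}w'$ and $h_ae=h_a$;
- (2.3) if $z,w\in B$ and $z\xrightarrow{s_a}w$, then $\mathrm{col}(w)=a$, because $x\xrightarrow{\kappa}z\xrightarrow{s_a}w$ and $\kappa s_a=h_a$.

**Step 3. Terminal classes replace points.** On $X$ we would count points, but $\varphi(e)$ need not be the identity, so we look for a part of $B$ on which it is an equivalence relation. On $B$ the relation $\varphi(e)$ is transitive, since $ee=e$. It is serial: given $w\in B$ of color $a$, take $z'\in B$ with $w\xrightarrow{t_a}z'$ by (2.1), and $w''\in B$ with $z'\xrightarrow{s_a}w''$ by Step 1. Then $w\xrightarrow{t_as_a}w''$, that is, $w\xrightarrow{e+u}w''$, so $w\xrightarrow{e}w''$ by (N).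

As $B$ is finite and nonempty, Lemma 3 applies to $\varphi(e)$ restricted to $B$. Let $T\subseteq B$ be the set of terminal points. It is nonempty, $\varphi(e)$ is an equivalence relation on it, and every $w\in B$ has some $t\in T$ with $w\xrightarrow{e}t$. Let $T_a$ be the set of points of $T$ of color $a$. By (2.2), each $T_a$ is a union of classes. So, with $N=|T/e|$ and $N_a=|T_a/e|$,
$$1\leq N=N_1+N_2<\infty. \tag{5}$$

**Step 4. Each color has as many classes as $T$.** We show that $s_a$ induces a bijection from $T/e$ to $T_a/e$. Throughout, for points of $B$, being related by $e+u$ implies being related by $e$, by (N).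

(i) *For each $t\in T$ there is $\tau\in T_a$ with $t\xrightarrow{s_a}\tau$.* By Step 1, $t\xrightarrow{s_a}w'$ with $w'\in B$. By Lemma 3, $w'\xrightarrow{e}\tau$ with $\tau\in T$. Since $s_ae=s_a$, we get $t\xrightarrow{s_a}\tau$, and $\mathrm{col}(\tau)=a$ by (2.3).

(ii) *If $t\in T$, $\tau\in T_a$ and $t\xrightarrow{s_a}\tau$, then $\tau\xrightarrow{t_a}t$.* This replaces the missing converse. By (2.1), $\tau\xrightarrow{t_a}z'$ with $z'\in B$. Then $t\xrightarrow{s_at_a}z'$, so $t\xrightarrow{e}z'$. As $t$ is terminal, $z'\xrightarrow{e}t$. So $\tau\xrightarrow{t_a}z'\xrightarrow{e}t$, and $t_ae=t_a$ gives $\tau\xrightarrow{t_a}t$.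

(iii) *The assignment $[t]\mapsto[\tau]$, where $t\in T$, $\tau\in T_a$ and $t\xrightarrow{s_a}\tau$, is well defined.* Images exist by (i). Let $t\xrightarrow{s_a}\tau$, $t'\xrightarrow{s_a}\tau'$ and $t\xrightarrow{e}t'$. By (ii), $\tau\xrightarrow{t_a}t\xrightarrow{e}t'\xrightarrow{s_a}\tau'$. As $t_aes_a=t_as_a=e+u$, we get $\tau\xrightarrow{e}\tau'$.

(iv) *It is injective.* Let $t\xrightarrow{s_a}\tau$, $t'\xrightarrow{s_a}\tau'$ and $\tau\xrightarrow{e}\tau'$. By (ii), $t\xrightarrow{s_a}\tau\xrightarrow{e}\tau'\xrightarrow{t_a}t'$. As $s_aet_a=s_at_a=e+u$, we get $t\xrightarrow{e}t'$.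

(v) *It is surjective.* Let $\tau\in T_a$. By (2.1) and Lemma 3, $\tau\xrightarrow{t_a}z'\xrightarrow{e}t$ with $z'\in B$ and $t\in T$, so $\tau\xrightarrow{t_a}t$. By (i), $t\xrightarrow{s_a}\tau'$ with $\tau'\in T_a$. Then $\tau\xrightarrow{t_as_a}\tau'$, so $\tau\xrightarrow{e}\tau'$. By symmetry on $T$, $\tau'\xrightarrow{e}\tau$, and $s_ae=s_a$ gives $t\xrightarrow{s_a}\tau$.

Hence $N_a=N$ for $a=1,2$, and (5) becomes $N=2N$ with $1\leq N<\infty$, a contradiction. This proves Theorem 1, disproves the conjecture, and with Section 3 completes the proof of Theorem 2(a). $\blacksquare$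

Injectivity was used only once, for $\kappa\not\leq u$. So the argument shows that every $\{+,;\}$-homomorphism $\varphi$ from $\mathcal A$ into relations on a finite set satisfies $\varphi(\kappa)\subseteq\varphi(u)$.

## 9. Composition with constants only: representing by preimages

It remains to prove Theorem 2(c), where the FRP holds. For $S=\{;\}$ and $S=\{;,1'\}$ this is Cayley's theorem: a finite semigroup, with a unit adjoined if $1'\notin S$, acts on itself, and $c\mapsto\{(m,mc)\}$ is a representation over a finite base. This stops working when $1\in S$. The image of $1$ has to be the whole unit relation, and that is not the graph of a function once some class of the unit has two points.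

To allow relations that are not functions, let an element $c$ act on sets by preimage and relate $U$ to $V$ when $U\subseteq c^{-1}V$. This makes $1$ full, but it spoils $1'$: the identity becomes the relation $U\subseteq V$. For $\mathfrak P$ from Section 3 there are proper inclusions among the sets involved, for example $\{y\}\subsetneq(-\infty,y]=(\ell+e)^{-1}\{y\}$. The remedy is to ask for equality exactly when $c$ is invertible.

**Lemma 6.** Let $K\neq\emptyset$ and let $\mathcal B$ be a finite set of relations on $K$, closed under composition and containing $\emptyset,\mathrm{id}_K,K^2$. Then there are a finite set $F\neq\emptyset$ and an injective map $\psi$ from $\mathcal B$ to the relations on $F$, preserving composition, with $\psi(\emptyset)=\emptyset$, $\psi(\mathrm{id}_K)=\mathrm{id}_F$ and $\psi(K^2)=F^2$.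

**Proof.** If $|K|=1$ take $F=K$ and $\psi$ the identity map. Let $|K|\geq2$. For $c\in\mathcal B$ and $V\subseteq K$ put $c^{-1}V=\{x\in K:\exists y\in V\ (x,y)\in c\}$. Then $(cd)^{-1}V=c^{-1}d^{-1}V$, and $c^{-1}$ is monotone. Call an invertible element of the finite monoid $\mathcal B$ a *unit*. In $\mathfrak P$, for instance, $e$ is the only unit.

**Step 1. Units are bijections.** This is needed so that equality $U=c^{-1}V$ can be inverted. Let $gh=hg=\mathrm{id}_K$. From $gh=\mathrm{id}_K$, $g$ is total. Let $(x,y),(x,y')\in g$. Since $hg=\mathrm{id}_K$, there is $z$ with $(y,z)\in h$. Then $(x,z)\in gh$, so $z=x$ and $(y,x)\in h$. Now $(y,x)\in h$ and $(x,y')\in g$ give $(y,y')\in hg$, so $y=y'$. Thus $g$ is a function, and so is $h$ by the same argument. As $gh=hg=\mathrm{id}_K$, $g$ is a bijection of $K$ with inverse $h$. In particular, since $|K|\geq2$, neither $\emptyset$ nor $K^2$ is a unit.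

**Step 2. A product is a unit if and only if both factors are.** This is needed because $\psi$ is defined differently on units and non-units. In a finite monoid one-sided inverses are two-sided: if $cd=\mathrm{id}_K$, then $m\mapsto dm$ is injective on $\mathcal B$ (multiply by $c$ on the left), hence surjective, so $dm=\mathrm{id}_K$ for some $m$; then $m=cdm=c$, so $dc=\mathrm{id}_K$. Now if $cd$ is a unit with inverse $r$, then $c(dr)=\mathrm{id}_K$ and $(rc)d=\mathrm{id}_K$, so $c$ and $d$ are units. The other direction is clear.

**Step 3. The base and the map.** For each pair $a\neq b$ in $\mathcal B$ pick $(x,y)\in a\triangle b$, and let $Y$ be the finite set of these second coordinates. It is nonempty because $\emptyset\neq K^2$. Let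
$$F=\{c^{-1}\{y\}:c\in\mathcal B,\ y\in Y\}\setminus\{\emptyset\}.$$
This set is finite. It contains each $\{y\}$, $y\in Y$ (take $c=\mathrm{id}_K$). If $V\in F$ and $c^{-1}V\neq\emptyset$, then $c^{-1}V\in F$, since $c^{-1}d^{-1}\{y\}=(cd)^{-1}\{y\}$. Define
$$\psi(c)=\begin{cases}\{(U,V)\in F^2:U=c^{-1}V\}&\text{if }c\text{ is a unit},\\ \{(U,V)\in F^2:U\subseteq c^{-1}V\}&\text{if }c\text{ is a non-unit}.\end{cases}$$

**Step 4. Composition is preserved.** We check $\psi(c)\psi(d)=\psi(cd)$ in three cases, using Step 2 to know which form $\psi(cd)$ has.

*Both $c$ and $d$ are non-units.* If $U\subseteq c^{-1}Q$ and $Q\subseteq d^{-1}V$, then $U\subseteq c^{-1}d^{-1}V=(cd)^{-1}V$. Conversely let $U\subseteq c^{-1}d^{-1}V$. As $U\neq\emptyset$, the set $Q=d^{-1}V$ is nonempty, so $Q\in F$, and $(U,Q)\in\psi(c)$, $(Q,V)\in\psi(d)$.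

*$d$ is a unit.* The only possible witness is $Q=d^{-1}V$, which is nonempty because $d$ is a bijection, so $Q\in F$. And $(U,Q)\in\psi(c)$ says that $U$ equals, or is contained in, $c^{-1}d^{-1}V=(cd)^{-1}V$, according to whether $c$ is a unit or not. As $cd$ is a unit if and only if $c$ is, this says $(U,V)\in\psi(cd)$.

*$c$ is a unit with inverse $h$, and $d$ is a non-unit.* The maps $V\mapsto c^{-1}V$ and $V\mapsto h^{-1}V$ on subsets of $K$ are monotone and mutually inverse. So $U=c^{-1}Q$ if and only if $Q=h^{-1}U$, and this $Q$ is nonempty, hence in $F$. Then $Q\subseteq d^{-1}V$ if and only if $U=c^{-1}Q\subseteq c^{-1}d^{-1}V=(cd)^{-1}V$. As $cd$ is a non-unit, this says $(U,V)\in\psi(cd)$.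

**Step 5. Constants and injectivity.** Members of $F$ are nonempty, so $\psi(\emptyset)=\emptyset$. Since $(K^2)^{-1}V=K$ for every $V\in F$, $\psi(K^2)=F^2$. Since $\mathrm{id}_K$ is a unit, $\psi(\mathrm{id}_K)=\{(U,V)\in F^2:U=V\}=\mathrm{id}_F$. For injectivity let $a\neq b$, and suppose, exchanging names if necessary, that the pair picked is $(x,y)\in a\setminus b$. Put $U=a^{-1}\{y\}\ni x$, so $U\in F$. Then $(U,\{y\})\in\psi(a)$, whether or not $a$ is a unit. But $x\in U$ and $x\notin b^{-1}\{y\}$, so $U\not\subseteq b^{-1}\{y\}$, and $(U,\{y\})\notin\psi(b)$, whether or not $b$ is a unit. $\square$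

**Proof of Theorem 2(c).** Let $\{;\}\subseteq S\subseteq\{;,0,1,1'\}$ and let $\mathcal C\in R(S)$ be finite; we may take $\mathcal C$ to consist of relations over $(X,W)$. If $X=\emptyset$ there is nothing to do. The plan is to apply Lemma 6 to finitely many classes of $W$, after adding the constants that the lemma requires.

For each pair $a\neq b$ in $\mathcal C$ pick a pair of points in $a\triangle b$ and the $W$-class $K$ that contains it. Let $\mathcal K$ be the finite set of these classes; if $\mathcal C$ has only one element, let $\mathcal K$ consist of one arbitrary class. For $K\in\mathcal K$ the map $a\mapsto a\cap K^2$ preserves composition: if $(x,z)\in a$ and $(z,y)\in b$ with $x,y\in K$, then $(x,z)\in W$, so $z\in K$. Put $\mathcal C_K=\{a\cap K^2:a\in\mathcal C\}$, which is closed under composition, and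
$$\mathcal B_K=\mathcal C_K\cup\{\emptyset,\mathrm{id}_K\}\cup\{pK^2q:p,q\in\mathcal C_K\cup\{\mathrm{id}_K\}\}.$$
This set is finite and contains $K^2$ (take $p=q=\mathrm{id}_K$). It is closed under composition: $\mathcal C_K\cup\{\mathrm{id}_K\}$ is closed under composition, so multiplying $pK^2q$ on either side by one of its members gives a relation of the same form; and
$$(pK^2q)(p'K^2q')=\begin{cases}pK^2q'&\text{if }qp'\neq\emptyset,\\ \emptyset&\text{if }qp'=\emptyset,\end{cases}$$
because $K^2rK^2$ is $K^2$ for a nonempty relation $r$ on $K$, and $\emptyset$ for $r=\emptyset$.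

Lemma 6 gives maps $\psi_K$ from $\mathcal B_K$ into the relations on finite sets $F_K$, which we take pairwise disjoint. On the finite base $\bigsqcup_{K\in\mathcal K}F_K$, with unit $\bigcup_KF_K^2$, define
$$\psi(a)=\bigcup_{K\in\mathcal K}\psi_K(a\cap K^2).$$
Since the $F_K$ are disjoint, composition is computed within each $F_K$, so $\psi$ preserves it. If $0\in S$, then $\psi(\emptyset)=\emptyset$. If $1\in S$, then $W\cap K^2=K^2$ goes to $F_K^2$, so $\psi(W)$ is the new unit. If $1'\in S$, the identity of $X$ meets $K^2$ in $\mathrm{id}_K$, which goes to $\mathrm{id}_{F_K}$, so it is sent to the identity. Finally, if $a\neq b$ then $a\cap K^2\neq b\cap K^2$ for some $K\in\mathcal K$, and $\psi_K$ is injective, so $\psi(a)\neq\psi(b)$. Thus $\mathcal C$ has a representation over a finite base. $\blacksquare$
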